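# Lubin–Tate formal groups and $\mathbb E_\infty$-structures on the DGAs $S_{2p^l-2}$

## 1. Algebras with one, two, $k$ generators

Fix a prime $p$ once and for all. Take one generator $e_1$ of degree $1$ and the differential graded algebra
$$A_1=\mathbb Z_{(p)}\langle e_1\rangle,\qquad de_1=-p .$$
It is free of rank one on $e_1^i$ in degree $i$. By the Leibniz rule, $d(e_1^2)=(-p)e_1-e_1(-p)=0$, hence $d(e_1^{2j})=0$ and $d(e_1^{2j+1})=-p\,e_1^{2j}$. So $H_*(A_1)=\mathbb F_p[e_1^2]$, a polynomial ring on a class of degree $2$.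

The homology ring is commutative. Is $A_1$ itself commutative up to coherent homotopy? Recall that an $\mathbb E_2$-structure is the first level of homotopy commutativity and an $\mathbb E_\infty$-structure the last, and that the homotopy ring of an $\mathbb E_2$-$R$-algebra is graded commutative. If $A_1$ underlies an $\mathbb E_2$-$\mathbb Z$-algebra, then $\mathbb F_p\otimes_{\mathbb Z}A_1$ underlies an $\mathbb E_2$-$\mathbb F_p$-algebra. Since $A_1$ is flat, $\mathbb F_p\otimes_{\mathbb Z} A_1$ is $\mathbb F_p\langle e_1\rangle$ with $d=0$. Graded commutativity would require $e_1e_1=-e_1e_1$, that is $2e_1^2=0$. For odd $p$ this is false, so $A_1$ has no $\mathbb E_2$-structure. For $p=2$ the test is passed, and we shall see that $A_1$ does underlie an $\mathbb E_\infty$-algebra.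

Now add a generator that kills $e_1^2$: in $A_2$ put $|e_2|=3$ and $de_2=-e_1^2$. Modulo $p$ the class of $e_1$ now has square zero, so the test on $e_1$ says nothing. A new cycle has appeared, $z_2=e_1e_2+e_2e_1$:
$$d(e_1e_2)=-pe_2+e_1^3,\qquad d(e_2e_1)=-e_1^3+pe_2 .$$
One can continue.

**Definition 1.1.** For $k\ge1$ let $A_k$ be the free graded $\mathbb Z_{(p)}$-algebra on $e_1,\dots,e_k$, $|e_i|=2i-1$, with the derivation
$$de_1=-p,\qquad de_i=-\sum_{a+b=i}e_ae_b\quad(2\le i\le k),\qquad\text{and}\qquad z_k=\sum_{a+b=k+1}e_ae_b\in (A_k)_{2k}. \tag{1.1}$$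

We check that $d^2=0$ and $dz_k=0$. Let $t$ be a central variable of even degree with $dt=0$, and put $e=\sum_{i\le k}e_it^i$. Then (1.1) says $de\equiv-pt-e^2$ modulo $t^{k+1}$. Since $e$ is odd and has no constant term, modulo $t^{k+2}$
$$d(e^2)=(de)e-e(de)\equiv(-pt-e^2)e-e(-pt-e^2)=0 .$$
The coefficients of $t^2,\dots,t^k$ give $d^2e_i=0$, and that of $t^{k+1}$ gives $dz_k=0$. For $k\ge2$,
$$A_k=A_{k-1}\langle e_k\mid de_k=-z_{k-1}\rangle. \tag{1.2}$$

We shall see that $H_*(A_k)=\mathbb F_p[z_k]$ and that $A_k$ is a model of a DGA $S_{2k}$ defined by topology. For which $k$ and $p$ does it carry an $\mathbb E_\infty$-structure?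

## 2. The DGAs $S_{2n}$ and the theorems

**Conventions.** DGAs are taken up to quasi-isomorphism, and complexes are homologically graded. $\mathrm{Alg}_R$ and $\mathrm{CAlg}_R$ denote $\mathbb E_1$- and $\mathbb E_\infty$-$R$-algebras in spectra. For $R=\mathbb Z,\mathbb Z_{(p)}$ the $\infty$-category $\mathrm{Alg}_R$ is the localization of ordinary $R$-DGAs at quasi-isomorphisms, and homotopy pushouts of DGAs compute its pushouts. An $\mathbb E_k$-DGA is an $\mathbb E_k$-$\mathbb Z$-algebra. A DGA *admits the structure of an $\mathbb E_k$-DGA* if it is equivalent in $\mathrm{Alg}_{\mathbb Z}$ to the underlying $\mathbb E_1$-algebra of some $\mathbb E_k$-$\mathbb Z$-algebra. We use these standard facts.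

- The forgetful functors $\mathrm{CAlg}_{\mathbb Z}\to\mathrm{Alg}_{\mathbb Z}\to\mathrm{Mod}_{\mathbb Z}$ preserve limits, and the last one detects equivalences.
- The limit over $\Delta$ of a cosimplicial complex $K^\bullet$ is its product total complex $\mathrm{Tot}(K^\bullet)$, with $\mathrm{Tot}(K^\bullet)_j=\prod_rK^r_{j+r}$. The limit of a constant object is that object.
- The connective cover $\tau_{\ge0}$ preserves $\mathbb E_k$-$\mathbb Z$-algebra structures, and a map from a connective algebra factors through the connective cover of the target.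

**Thom spectra.** Let $R$ be a commutative ring. An $\mathbb E_1$-map $f\colon G\to BGL_1(R)$ has a Thom spectrum, the colimit of $G\to BGL_1(R)\subset\mathrm{Mod}_R$; it is an $\mathbb E_1$-$R$-algebra. If $f$ is trivial it is $R[G]$, the $R$-chains on $G$; for $G=*$ it is $R$.

**Definition 2.1.** The element $1-p\in\mathbb Z_{(p)}^\times=\pi_2B^2GL_1(\mathbb Z_{(p)})$ gives a map $\mathbb{CP}^\infty=K(\mathbb Z,2)\to K(\mathbb Z_{(p)}^\times,2)\simeq B^2GL_1(\mathbb Z_{(p)})$. For $1\le n<\infty$, looping its restriction to $\mathbb{CP}^n$ gives an $\mathbb E_1$-map $f_n\colon\Omega\mathbb{CP}^n\to\Omega\mathbb{CP}^\infty\simeq S^1\to BGL_1(\mathbb Z_{(p)})$. The DGA $S_{2n}$ is the Thom spectrum of $f_n$, an $\mathbb E_1$-$\mathbb Z_{(p)}$-algebra, regarded as a DGA.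

We quote from Haldun Özgür Bayındır, Markus Land, "Towards the classification of DGAs with polynomial homology", arXiv:2509.14015 (2025):

- (i) $H_*(S_{2n})\cong\mathbb F_p[x_{2n}]$ with $|x_{2n}|=2n$.
- (a) $S_{2p-2}\simeq\tau_{\ge0}\mathbb Z_{(p)}^{t\Sigma_p}$ as DGAs, so $S_{2p-2}$ admits the structure of an $\mathbb E_\infty$-DGA.
- (c) If $n\ge1$ and $n\ne p^l-1$ for every $l\ge1$, then $S_{2n}$ does not admit the structure of an $\mathbb E_2$-DGA.

For $n=1$ and $p$ odd we verified (c) by hand in §1, once $S_2\simeq A_1$ is known. The conjecture in that paper is that for each $l>0$ the DGA $S_{2p^l-2}$ admits the structure of an $\mathbb E_\infty$-DGA. It is true.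

**Theorem A.** Let $l\ge1$, $q=p^l$, $n=q-1$. There is an $\mathbb E_\infty$-$\mathbb Z$-algebra $B$ whose underlying $\mathbb E_1$-$\mathbb Z$-algebra is equivalent to $S_{2n}$.

**Theorem B.** For $1\le n<\infty$ the following are equivalent: (1) $n=p^l-1$ for some $l\ge1$; (2) $S_{2n}$ admits an $\mathbb E_\infty$-DGA structure; (3) $S_{2n}$ admits an $\mathbb E_2$-DGA structure; (4) $S_{2n}[x_{2n}^{-1}]$ admits an $\mathbb E_\infty$-DGA structure; (5) $S_{2n}[x_{2n}^{-1}]$ admits an $\mathbb E_2$-DGA structure.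

**Theorem C.** Let $n=q-1$, $q=p^l$. There is an $\mathbb E_\infty$-$\mathbb Z$-algebra $\widetilde B$ with $\pi_*\widetilde B=\mathbb F_p[s]$, $|s|=2$, and an $\mathbb E_\infty$-map $B\to\widetilde B$ which on homotopy is the inclusion $\mathbb F_p[x]\to\mathbb F_p[s]$, $x\mapsto s^n$.

Here $B$ is the algebra built in the proof of Theorem A. Theorem A uses only Definition 2.1 and property (i) for all $S_{2k}$; Theorem B also uses (c).

**Inverting a class.** We must invert a homotopy class in an $\mathbb E_\infty$-algebra and then recognize the underlying $\mathbb E_1$-algebra, so we need a uniqueness statement for $\mathbb E_1$-algebras.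

**Lemma 2.2.** Let $A\in\mathrm{Alg}_{\mathbb Z}$ with $\pi_*A$ graded commutative, and let $y\in\pi_*A$ have even degree.

1. Up to equivalence in $\mathrm{Alg}_{\mathbb Z}$ there is at most one $A'$ that admits a map $A\to A'$ inducing $\pi_*A'\cong\pi_*(A)[y^{-1}]$. It is denoted $A[y^{-1}]$, and it exists.
2. If $A$ is $\mathbb E_\infty$, then $A[y^{-1}]$ is realized by an $\mathbb E_\infty$-$A$-algebra, and an $\mathbb E_\infty$-map $A\to A''$ sending $y$ to a unit extends to an $\mathbb E_\infty$-map $A[y^{-1}]\to A''$.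

*Proof.* For uniqueness, let $A\to A'$ be such a map. As $\pi_*A'$ is flat over $\pi_*A$, the Künneth spectral sequence gives $\pi_*(A'\otimes_AN)=(\pi_*N)[y^{-1}]$ for each left $A$-module $N$. With $N=A'$ we get $A'\otimes_AA'\simeq A'$ by multiplication. Hence $A'\otimes_AN'\simeq N'$ for every $A'$-module $N'$, so $\mathrm{LMod}_{A'}\to\mathrm{LMod}_A$ is fully faithful. Its image consists of the $N$ for which $N\to A'\otimes_AN$ is an equivalence, that is, those on whose homotopy $y$ acts bijectively. This subcategory depends only on $y$. The left adjoint of its inclusion is $A'\otimes_A-$, which sends $A$ to $A'$. The $\mathbb Z$-linear endomorphism algebra of this object is $\mathrm{End}_{\mathrm{LMod}_A}(A')=\mathrm{End}_{\mathrm{LMod}_{A'}}(A')=(A')^{op}$. So $A'$ is determined by $A$ and $y$.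

For existence in $\mathrm{Alg}_{\mathbb Z}$, commutativity of $\pi_*A$ gives the Ore condition, and one applies [Lurie, *Higher Algebra* (HA), 7.2.3]. If $A$ is $\mathbb E_\infty$, form the $A$-module $A[y^{-1}]=\mathrm{colim}(A\xrightarrow{y}\Sigma^{-|y|}A\xrightarrow{y}\cdots)$. Since $y$ already acts invertibly on it, $A[y^{-1}]\otimes_AA[y^{-1}]\simeq A[y^{-1}]$. So $A\to A[y^{-1}]$ is an idempotent object of $\mathrm{Mod}_A$, and by [HA 4.8.2.9] it has a unique $\mathbb E_\infty$-$A$-algebra structure with this unit map. If $A\to A''$ sends $y$ to a unit, then $A''\to A''\otimes_AA[y^{-1}]$ is an equivalence, and $A[y^{-1}]\to A''\otimes_AA[y^{-1}]\simeq A''$ is the extension. $\square$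

For example, a DGA with homology $\mathbb Z_p[u]/(pu)$, $|u|=-2$, has localization with homology $\mathbb Z_p[u^{\pm1}]/(p)=\mathbb F_p[u^{\pm1}]$: inverting $u$ kills $p$.

## 3. Cohomology of $C_2$, and the point where finite groups stop

Let $p=2$ and $n=1$. Write $C_2=\{1,\gamma\}$ and $X=\gamma-1$. Then $(1+X)^2=1$ reads $X^2+2X=0$, so
$$\mathbb Z_2[C_2]=\mathbb Z_2[X]/(Xg),\qquad g=X+2=1+\gamma .$$
The usual periodic resolution $P$ of $\mathbb Z_2$ has basis $\sigma_i$ in degree $2i$ and $\theta\sigma_i$ in degree $2i+1$, with $d(\theta\sigma_i)=X\sigma_i$ and $d\sigma_i=g\,\theta\sigma_{i-1}$. Consider the linear operators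
$$\theta\colon\sigma_i\mapsto\theta\sigma_i,\ \theta\sigma_i\mapsto0;\qquad \partial\colon\theta\sigma_i\mapsto\sigma_i,\ \sigma_i\mapsto0;\qquad u\colon\sigma_i\mapsto\sigma_{i-1},\ \theta\sigma_i\mapsto\theta\sigma_{i-1}.$$
Then $\theta^2=\partial^2=0$, $\theta\partial+\partial\theta=1$, $u$ commutes with everything, and the differential of $P$ is $D=X\partial+gu\theta$. So $d\theta=[D,\theta]=X$ and $d\partial=[D,\partial]=gu$. Adjoin a formal inverse of $u$ and put $e=\theta-u^{-1}\partial$. Then
$$de=X-g=-2,\qquad e^2=-u^{-1}(\theta\partial+\partial\theta)=-u^{-1}.$$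
This is a map out of $A_1$ that sends $e_1^2$ to a unit times $u^{-1}$. The cochains $C^*(BC_2;\mathbb Z_2)$ form an $\mathbb E_\infty$-algebra, the limit over $\Delta$ of the cosimplicial commutative ring of functions $C_2^r\to\mathbb Z_2$; their homotopy is $\mathbb Z_2[u]/(2u)$, and they are modeled by endomorphisms of $P$. After we invert $u$ and take the connective cover, $A_1$ should appear as the underlying DGA of an $\mathbb E_\infty$-algebra. The sections below make this rigorous as the case $q=2$.

For $n=p^l-1$ with $l\ge2$ a sensible person tries a bigger group, say $C_q$ with $q=p^l$. With $X=\gamma-1$ we get $\mathbb Z_p[C_q]=\mathbb Z_p[X]/(Xg)$, where $Xg=(1+X)^q-1$ has degree $q$ and $g(0)=q$. The same periodic resolution computes the Tate cohomology as $\mathbb Z/q$ in every even degree. So $\pi_0$ is $\mathbb Z/q$, not $\mathbb F_p$. Other groups of order divisible by $p^2$ do not help: for every finite group $G$ one has $\widehat H^0(G;\mathbb Z_p)=\mathbb Z_p/|G|$, and this is $\mathbb F_p$ only if $p$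 divides $|G|$ exactly once. That is the point where finite groups stop.

The trouble is that a group ring ties together two numbers, the degree of $Xg$ and the constant $g(0)$. We shall see that for
$$w=X^m+pX=Xg,\qquad g=X^{m-1}+p, \tag{3.1}$$
the constant $g(0)=p$ produces the coefficients $\mathbb F_p$, while the degree $m$ produces the generator in degree $2(m-1)$. As an algebra $\mathbb Z_p[X]/(X^q+pX)$ is what we want. But endomorphisms of a resolution only form an $\mathbb E_1$-algebra. In the case of groups the $\mathbb E_\infty$-structure came from the coproduct of the group ring, so we need a cocommutative Hopf algebra structure on $\mathbb Z_p[X]/(X^q+pX)$. A Lubin–Tate formal group for which $f(X)=X^q+pX$ is an endomorphism supplies it. For $q=2$ we have $f(X)=(1+X)^2-1$, and we are back at $C_2$.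

One more adjustment is needed: the resulting algebra has a class in degree $2$, not only in degree $2(q-1)$. A grading by $\mathbb Z/(q-1)$ will cut it down.

## 4. A DGA of $2\times2$ matrices

We now take the operators of §3 as abstract symbols, with $X$ an indeterminate. Let $m\ge2$, let $w,g$ be as in (3.1), and let
$$M=M^{(m)}=\mathbb Z_p[X,u]\langle\theta,\partial\rangle/(\theta^2,\ \partial^2,\ \theta\partial+\partial\theta-1),$$
where $|X|=0$, $|u|=-2$, $|\theta|=1$, $|\partial|=-1$, and $\mathbb Z_p[X,u]$ is central. It is free over $\mathbb Z_p[X,u]$ on $1,\partial,\theta,\theta\partial$ (a $2\times2$ matrix algebra). Put $D=X\partial+gu\theta$, of degree $-1$. Then $D^2=Xgu(\partial\theta+\theta\partial)=uw$ is central. So $d=[D,-]$ (graded commutator) is a derivation with $d^2=[D^2,-]=0$, and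
$$dX=du=0,\qquad d\theta=X,\qquad d\partial=gu. \tag{4.1}$$

Only centrality of $D^2$ is needed, so we do not impose $w=0$. Imposing it would double the homology: $w=d(\theta g)$ is a boundary, so in the long exact sequence of $0\to M\xrightarrow{w}M\to M/wM\to0$ the map $w$ is zero.

**Lemma 4.1.** Let $K=X\,\mathbb Z_p[X,u]\{1,\partial\}\oplus\theta\,\mathbb Z_p[X,u]\{1,\partial\}\subset M$. Then $K$ is an acyclic subcomplex, $M/K=\mathbb Z_p[u]\{1,\partial\}$ with $d(u^i\partial)=pu^{i+1}$, $H_*(M)=\mathbb Z_p[u]/(pu)$, and $H_*(M[u^{-1}])=\mathbb F_p[u^{\pm1}]$.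

*Proof.* For $a\in\mathbb Z_p[X,u]\{1,\partial\}$ we have $da\in\mathbb Z_p[X,u]$, $d(Xa)=X\,da$ and $d(\theta a)=Xa-\theta\,da$. So $K$ is a subcomplex. Since $X$ is not a zero divisor, $\eta(Xa)=\theta a$, $\eta(\theta a)=0$ is well defined on $K$, and
$$(d\eta+\eta d)(Xa)=(Xa-\theta\,da)+\theta\,da=Xa,\qquad (d\eta+\eta d)(\theta a)=\eta(Xa-\theta\,da)=\theta a .$$
So $K$ is contractible. In $M/K$ we have $g\equiv p$, so $d(u^i\partial)=pu^{i+1}$. Hence the ring map $\mathbb Z_p[u]\to H_*(M)$ is onto with kernel $(pu)$. As $u$ is a central cycle, inverting it is exact on homology. $\square$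

The first new case is $m=4$, $p=2$. In $M^{(4)}[u^{-1}]$ put $e_1=X^2\theta-u^{-1}\partial$, $e_2=u^{-1}X\theta$, $e_3=u^{-2}\theta$. Then $de_1=X^3-g=-2$; next $e_1^2=-u^{-1}X^2=-de_2$; next $e_1e_2+e_2e_1=-u^{-2}X=-de_3$; and finally $e_1e_3+e_2^2+e_3e_1=-u^{-3}$. Each step uses up one factor $X$, and as long as an $X$ remains the cycle is a boundary. When the factors are exhausted, a unit appears. In general let
$$e_1=X^{m-2}\theta-u^{-1}\partial,\qquad e_i=u^{1-i}X^{m-1-i}\theta\quad(2\le i\le m-1),\qquad |e_i|=2i-1. \tag{4.2}$$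

**Lemma 4.2.** In $M[u^{-1}]$: $de_1=-p$; $de_k=-\sum_{i+j=k}e_ie_j$ for $2\le k\le m-1$; and $\sum_{i+j=m}e_ie_j=-u^{-(m-1)}$.

*Proof.* First, $de_1=X^{m-1}-g=-p$. We claim
$$\sum_{i+j=k}e_ie_j=-u^{1-k}X^{m-k}\qquad(2\le k\le m). \tag{4.3}$$
For $k=2$, $e_1^2=-u^{-1}X^{m-2}(\theta\partial+\partial\theta)=-u^{-1}X^{m-2}$. For $3\le k\le m$, products with $i,j\ge2$ contain $\theta^2=0$, so the sum is
$$e_1e_{k-1}+e_{k-1}e_1=-u^{-1}u^{2-k}X^{m-k}(\partial\theta+\theta\partial)=-u^{1-k}X^{m-k}.$$
For $2\le k\le m-1$, (4.1) gives $de_k=u^{1-k}X^{m-1-k}\cdot X=u^{1-k}X^{m-k}$, which is minus (4.3). The case $k=m$ of (4.3) is the last claim. $\square$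

Take $m=k+1$ and compare Lemma 4.2 with (1.1): there is a DGA map $A_k\to M^{(k+1)}[u^{-1}]$, $e_i\mapsto e_i$, with $z_k\mapsto-u^{-k}$. This is nonzero in homology by Lemma 4.1, so for every $k\ge1$
$$[z_k]\neq0\quad\text{in }H_{2k}(A_k). \tag{4.4}$$

## 5. Cell structure of $\mathbb{CP}^k$ and the equivalence $S_{2k}\simeq A_k$

**Proposition 5.1.** For all $k\ge1$, $S_{2k}\simeq A_k$ in $\mathrm{Alg}_{\mathbb Z_{(p)}}$, hence in $\mathrm{Alg}_{\mathbb Z}$. The ring $H_*(A_k)$ is the polynomial ring over $\mathbb F_p$ on $[z_k]$.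

*Proof.* Let $R=\mathbb Z_{(p)}$, and let $\mathcal S$ be the $\infty$-category of spaces.

**Step 1: turn cells of $\mathbb{CP}^k$ into pushouts of algebras.** The Thom functor $\mathcal S_{/BGL_1(R)}\to\mathrm{Mod}_R$ is symmetric monoidal and preserves colimits. The induced functor $\mathrm{Alg}(\mathcal S)_{/BGL_1(R)}\simeq\mathrm{Alg}(\mathcal S_{/BGL_1(R)})\to\mathrm{Alg}_R$ therefore preserves sifted colimits and free algebras, hence all colimits. Looping is an equivalence from pointed connected spaces to $\mathbb E_1$-groups, and $\mathbb E_1$-groups are closed under colimits in $\mathbb E_1$-spaces, because the inclusion has a right adjoint (the units). Composing, we get a pushout-preserving functor $T$ from pointed connected spaces over $B^2GL_1(R)$ to $\mathrm{Alg}_R$, with $T(\mathbb{CP}^k)=S_{2k}$ and $T(*)=R$.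

For $k\ge1$ we have the pushout $\mathbb{CP}^k=\mathbb{CP}^{k-1}\sqcup_{S^{2k-1}}*$, with $\mathbb{CP}^0=*$. View it over $B^2GL_1(R)$, where the structure map of $S^{2k-1}$ is read through the second leg, as $S^{2k-1}\to*\to B^2GL_1(R)$. Then $T(S^{2k-1})=R[\Omega S^{2k-1}]$, and the second leg becomes the augmentation $R[\Omega S^{2k-1}]\to R$. All information about the twist sits in the first leg.

**Step 2: the case $k=1$.** Here $T(S^1)=R[\Omega S^1]=R[\tau^{\pm1}]$. The second leg is $\tau\mapsto1$. The first is a map of discrete $R$-algebras $R[\tau^{\pm1}]\to R$, so $\tau\mapsto\lambda$ for some $\lambda\in R^\times$.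

We replace $R[\tau^{\pm1}]$ by a free algebra. Put $a=\tau-1$. The free algebra $R[a]=R[\mathbb N]$ on one generator maps to $R[\tau^{\pm1}]$. Maps from $R[\mathbb N]$ to an algebra $Q$ form the space $\Omega^\infty Q$ (the image of $\tau$), and maps from $R[\mathbb Z]=R[\Omega S^1]$ form the components of invertible elements. So $R[a]\to R[\tau^{\pm1}]$ is an epimorphism in $\mathrm{Alg}_R$, and the pushout is unchanged if we form it over $R[a]$, with legs $a\mapsto0$ and $a\mapsto\lambda-1$. The map $R\langle a\rangle\to R$, $a\mapsto0$, is modeled by the cofibrant extension $R\langle a\rangle\subset R\langle a,b\mid db=a\rangle$, whose target is quasi-isomorphic to $R$ as the free algebra on a contractible complex. All algebras are cofibrant, so the strict pushout is the homotopy pushout: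
$$S_2\simeq R\langle b\mid db=\lambda-1\rangle .$$
Thus $H_0(S_2)=R/(\lambda-1)$, which is $\mathbb F_p$ by (i). So $\lambda-1=cp$ with $c\in R^\times$. With $e_1=-c^{-1}b$ we get $de_1=-p$, and $S_2\simeq A_1$.

**Step 3: the case $k\ge2$, given $S_{2k-2}\simeq A_{k-1}$.** Since $\Omega S^{2k-1}$ is the free $\mathbb E_1$-space on the pointed connected space $S^{2k-2}$ (James), $T(S^{2k-1})$ is the free $\mathbb E_1$-$R$-algebra $\mathrm{Free}(a)$ with $|a|=2k-2>0$. The augmentation sends $a$ to $0\in\pi_{2k-2}R=0$, and since $\pi_jR=0$ for $j\ge2k-2$ it is the only map $\mathrm{Free}(a)\to R$ up to contractible choice. Let $\zeta\in\pi_{2k-2}(S_{2k-2})\cong\mathbb F_p$ be the image of $a$ under the first leg.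

We claim $\zeta\ne0$. If $\zeta=0$, the first leg factors through $\mathrm{Free}(a)\to R$, and
$$S_{2k}\simeq S_{2k-2}\sqcup\bigl(R\sqcup_{\mathrm{Free}(a)}R\bigr)\simeq S_{2k-2}\sqcup\mathrm{Free}(\Sigma a),$$
which retracts onto $S_{2k-2}$. Then $\pi_{2k-2}(S_{2k})\ne0$, contradicting (i), because $0<2k-2<2k$.

So $\zeta$ generates $\mathbb F_p$. By (4.4), $[z_{k-1}]$ also generates $H_{2k-2}(A_{k-1})\cong\mathbb F_p$. Rescaling $a$ by a unit of $R$ (the augmentation is unaffected), we may assume $\zeta=[z_{k-1}]$. A map out of $\mathrm{Free}(a)$ is determined up to homotopy by the class of $a$, so the first leg is modeled by $a\mapsto z_{k-1}$. Replacing $R$ by the cofibrant extension $\mathrm{Free}(a)\langle b\mid db=a\rangle$ of $\mathrm{Free}(a)$, and noting that $A_{k-1}$ is cofibrant by (1.2), we find that $S_{2k}$ is $A_{k-1}\langle b\mid db=z_{k-1}\rangle$. This is $A_k$ via $b=-e_k$.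

**Step 4: the homology ring.** By (i), $H_*(A_k)\cong\mathbb F_p[x_{2k}]$, and by (4.4) the class $[z_k]$ generates degree $2k$. $\square$

## 6. The Hopf algebra $\mathbb Z_p[X]/(X^q+pX)$

From now on $q=p^l$, $n=q-1$, $\Gamma=\mathbb Z/(q-1)$, $f(X)=X^q+pX$, and $m=q$ in §4. So $w=f(X)$, $g=X^{q-1}+p$ and $M=M^{(q)}$. The purpose of this section is a cocommutative coproduct compatible with a $\Gamma$-grading.

**Lemma 6.1 (Lubin–Tate).** Let $L$ be a linear form over $\mathbb Z_p$ in $\mathbf X=(X_1,\dots,X_r)$. There is a unique $\Phi\in\mathbb Z_p[[\mathbf X]]$ with $\Phi\equiv L$ modulo degree $2$ and $f(\Phi(\mathbf X))=\Phi(f(X_1),\dots,f(X_r))$. All monomials of $\Phi$ have total degree $\equiv1$ modulo $q-1$.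

*Proof.* We build $\Phi$ one degree at a time. Start with $\Phi_1=L$: modulo degree $2$ both sides are $pL$. Suppose $\Phi_j$ is a polynomial of degree $\le j$ with linear part $L$ that satisfies the equation modulo degree $j+1$, is unique with this property, and has only monomials of degree $\equiv1$ modulo $q-1$. Let $Q$ be the homogeneous part of degree $j+1$ of $f(\Phi_j)-\Phi_j(f(\mathbf X))$, where $f(\mathbf X)=(f(X_1),\dots,f(X_r))$. Let $\Theta$ be homogeneous of degree $j+1$. Adding $\Theta$ to $\Phi_j$ changes $f(\Phi_j)$ in degree $j+1$ by $p\Theta$, since the $q$-th power contributes only in higher degrees, and it changes $\Phi_j(f(\mathbf X))$ by $p^{j+1}\Theta$, since $f(X_i)=pX_i+\cdots$. So the equation holds in degree $j+1$ if and only if $Q+(p-p^{j+1})\Theta=0$, that is,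
$$\Theta=-Q/(p-p^{j+1}). \tag{6.1}$$

This is integral: $1-p^j$ is a unit, and modulo $p$
$$f(\Phi_j)-\Phi_j(f(\mathbf X))\equiv\Phi_j(\mathbf X)^q-\Phi_j(X_1^q,\dots,X_r^q)\equiv0,$$
because $c^q\equiv c$ modulo $p$ for $c\in\mathbb Z_p$. Finally, since $q\equiv1$ modulo $q-1$, both $\Phi_j^q+p\Phi_j$ and $\Phi_j(f(\mathbf X))$ have only monomials of degree $\equiv1$. So $Q=0$ unless $j+1\equiv1$. Induct on $j$. $\square$

Let $F(X,Y)$ and $\iota(X)$ be the series for $L=X+Y$ and $L=-X$. In each of the following identities both sides commute with $f$ and have the same linear part, so uniqueness gives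
$$\begin{gathered}F(F(X,Y),Z)=F(X,F(Y,Z)),\qquad F(X,Y)=F(Y,X),\qquad F(X,0)=X,\\ F(X,\iota(X))=0,\qquad \iota(\iota(X))=X.\end{gathered} \tag{6.2}$$

**Examples.** If $q=2$, then $f(X)=(1+X)^2-1$ and $F=X+Y+XY$, since $1+f(F)=(1+X)^2(1+Y)^2$. If $q=4$, $p=2$, then there are no terms in degrees $2,3$, and in degree $4$ we have $Q=(X+Y)^4-X^4-Y^4$ and $p-p^4=-14$. So
$$F=X+Y+\tfrac17(2X^3Y+3X^2Y^2+2XY^3)+(\text{degree}\ge7).$$

**The Hopf algebra.** Let $H=\mathbb Z_p[X]/(w)$, free over $\mathbb Z_p$ on $1,X,\dots,X^{q-1}$. Give it the $\Gamma$-grading with $X$ of *weight* $1$; this is possible as $w=X^q+pX$ is homogeneous of weight $1$ in $\Gamma$. Below $\otimes$ is over $\mathbb Z_p$. Since $X^q=-pX$, we have $X^{1+j(q-1)}=(-p)^jX$, so $X$ is topologically nilpotent in the $p$-adically complete ring $H$. Likewise $X_1=X\otimes1$ and $X_2=1\otimes X$ are topologically nilpotent in $H\otimes H$, and similarly in $H^{\otimes3}$. So power series over $\mathbb Z_p$ can be evaluated on such elements. Evaluation is compatible with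 composition of series without constant term, and with $\mathbb Z_p$-algebra maps, which are automatically $p$-adically continuous. Set
$$\Delta X=F(X_1,X_2),\qquad \chi(X)=\iota(X),\qquad \varepsilon(X)=0 .$$
These define algebra maps $\Delta\colon H\to H\otimes H$, $\chi\colon H\to H$, $\varepsilon\colon H\to\mathbb Z_p$, because $w=f(X)$ and
$$w(F(X_1,X_2))=F(w(X_1),w(X_2))=F(0,0)=0,\qquad w(\iota(X))=\iota(w(X))=0,\qquad w(0)=0 .$$
They preserve weights by the degree statement in Lemma 6.1. Coassociativity, cocommutativity, the counit and antipode axioms and $\chi^2=1$ are identities between algebra maps ($H$ is commutative), and on $X$ they are (6.2). So $H$ is a $\Gamma$-graded commutative and cocommutative Hopf algebra, finite free over $\mathbb Z_p$ with a homogeneous basis.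

For $q=2$, $1+X$ is grouplike with square $1$, and $H=\mathbb Z_2[C_2]$. For $q=4$, $p=2$, reduction modulo $2$ gives $\mathbb F_2[X]/(X^4)$ with $\Delta X=X\otimes1+1\otimes X+X^2\otimes X^2$, since monomials of degree $\ge7$ vanish in $\mathbb F_2[X_1,X_2]/(X_1^4,X_2^4)$.

**Weight conventions.** $\mathrm{Hom}$ means $\mathbb Z_p$-linear maps, and a superscript $0$ means weight-preserving. As $\Gamma$ is finite, $\mathrm{Hom}$ groups and complexes between $\Gamma$-graded objects are finite direct sums of their weight parts. So a weight-preserving chain map is a quasi-isomorphism if and only if it is one on every weight part.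

## 7. An $\mathbb E_\infty$-algebra from the bar construction, and its $\mathbb E_1$-model

**Definition 7.1.** For $r\ge0$ let $C^r=\mathrm{Hom}^0(H^{\otimes r},\mathbb Z_p)$, with $\mathbb Z_p$ in weight $0$, with the convolution product $(\varphi\psi)(h)=\sum\varphi(h')\psi(h'')$. Define
$$(d^0\varphi)(h_1,\dots,h_{r+1})=\varepsilon(h_1)\varphi(h_2,\dots,h_{r+1}),\qquad (d^{r+1}\varphi)(h_1,\dots,h_{r+1})=\varphi(h_1,\dots,h_r)\varepsilon(h_{r+1}),$$
let $d^i$ for $1\le i\le r$ multiply $h_i,h_{i+1}$, and let codegeneracies insert $1$.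

This is the weight-$0$ part of the dual of the simplicial bar construction $B_\bullet(\mathbb Z_p,H,\mathbb Z_p)$. As $H^{\otimes r}$ is a cocommutative graded coalgebra, $C^r$ is a commutative ring. All structure maps are precompositions with weight-preserving coalgebra maps (multiplication is one because $H$ is a bialgebra), hence ring maps. So $C^\bullet$ is a cosimplicial commutative ring, and we set
$$E=\lim_\Delta C^\bullet\in\mathrm{CAlg}_{\mathbb Z}.$$
For $q=2$, $C^r$ is the ring of functions $C_2^r\to\mathbb Z_2$ with pointwise product, and $E=C^*(BC_2;\mathbb Z_2)$.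

The task is to recognize the underlying $\mathbb E_1$-algebra of $E$ as the weight-$0$ part of $M$. A resolution mediates.

**The resolution.** Let $P$ be the complex of graded free $H$-modules with basis $\sigma_i$ (degree $2i$, weight $i$) and $\theta\sigma_i$ (degree $2i+1$, weight $i+1$), $i\ge0$, and
$$d(\theta\sigma_i)=X\sigma_i,\qquad d\sigma_i=g\,\theta\sigma_{i-1}\quad(\sigma_{-1}=0).$$
Here $d^2=0$ as $Xg=w=0$ in $H$, and $d$ preserves weights as $g=X^{q-1}+p$ has weight $0$. Since $\mathbb Z_p[X]$ is a domain, $Xa\in(Xg)$ forces $a\in(g)$, and $ga\in(Xg)$ forces $a\in(X)$. So $\ker(X|H)=gH$ and $\ker(g|H)=XH$. Hence $\epsilon_P\colon P\to H/X=\mathbb Z_p$, $\sigma_0\mapsto1$, is a projective resolution of the trivial module $\mathbb Z_p$ by graded $H$-modules.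

**Proposition 7.2.** In $\mathrm{Alg}_{\mathbb Z}$, $E\simeq\mathrm{End}^0_H(P)$, the DGA of weight-preserving $H$-linear endomorphisms.

*Proof.* **Step 1: a cosimplicial DGA that receives both sides.** Let $\mathcal E=\mathrm{End}_{\mathbb Z_p}(P)$, a $\Gamma$-graded DGA, and let $H$ act on it by
$$h\cdot T=\sum h'\,T\,\chi(h'').$$
This is an action, it commutes with $d$ since $H$ acts on $P$ by chain maps, and it is compatible with weights. The antipode axiom gives $h\cdot1=\varepsilon(h)1$. Moreover
$$\sum(h'\cdot T)(h''\cdot U)=\sum h'T\chi(h'')h'''U\chi(h'''')=\sum h'TU\chi(h'')=h\cdot(TU). \tag{7.1}$$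
Let $Q^r=\mathrm{Hom}^0(H^{\otimes r},\mathcal E)$, a DGA under convolution, with the operators of Definition 7.1 except that
$$(d^0\varphi)(h_1,\dots,h_{r+1})=h_1\cdot\varphi(h_2,\dots,h_{r+1}).$$
This is the weight-$0$ part of $\mathrm{Hom}_H(B_\bullet(H,H,\mathbb Z_p),\mathcal E)$, so the cosimplicial identities hold. The map $d^0$ is multiplicative, because by (7.1)
$$\sum\bigl(h_1'\cdot\varphi(h_2',\dots)\bigr)\bigl(h_1''\cdot\psi(h_2'',\dots)\bigr)=h_1\cdot(\varphi\psi)(h_2,\dots),$$
and it preserves units because $h\cdot1=\varepsilon(h)1$. The other operators are precompositions with coalgebra maps. So $Q^\bullet$ is a cosimplicial DGA.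

We have maps of cosimplicial DGAs, the right one from a constant object:
$$C^\bullet\longrightarrow Q^\bullet\longleftarrow\mathrm{End}^0_H(P). \tag{7.2}$$
The left one is induced by the unit $\mathbb Z_p\to\mathcal E$ and is cosimplicial since $h\cdot1=\varepsilon(h)1$. The right one is given by $\mathrm{End}^0_H(P)\subset Q^0$, which equalizes $d^0$ and $d^1$: for $H$-linear $T$ we have $h\cdot T=\sum Th'\chi(h'')=\varepsilon(h)T$. We show that both become equivalences after $\lim_\Delta$. This may be checked in $\mathrm{Mod}_{\mathbb Z}$, and it proves the proposition.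

**Step 2: the left map is a levelwise quasi-isomorphism.** $\epsilon_P\colon P\to\mathbb Z_p$ is a quasi-isomorphism of bounded below complexes of free $\mathbb Z_p$-modules, hence a homotopy equivalence over $\mathbb Z_p$. So $\epsilon_P\circ-\colon\mathcal E\to\mathrm{Hom}(P,\mathbb Z_p)$ and $-\circ\epsilon_P\colon\mathbb Z_p\to\mathrm{Hom}(P,\mathbb Z_p)$ are quasi-isomorphisms. The second is the composite of the unit $\mathbb Z_p\to\mathcal E$ with the first. So the unit is a quasi-isomorphism, and so is each of its weight parts. As $H^{\otimes r}$ is finite free with a homogeneous basis, $C^r\to Q^r$ is a finite direct sum of such weight parts, hence a quasi-isomorphism.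

**Step 3: reduce the right map to a statement about rows.** Let $H$ act on $\mathrm{Hom}(P,\mathbb Z_p)$ by $(h\varphi)(x)=\varphi(\chi(h)x)$, and let $L^r=\mathrm{Hom}^0(H^{\otimes r},\mathrm{Hom}(P,\mathbb Z_p))$ with the analogous cosimplicial operators. The map $\epsilon_P\circ-$ is $H$-linear:
$$\epsilon_P(h\cdot T)=\sum\varepsilon(h')\,\epsilon_PT\chi(h'')=(\epsilon_PT)\circ\chi(h).$$
So it induces a cosimplicial map $Q^\bullet\to L^\bullet$, a levelwise quasi-isomorphism as in Step 2. Also $\mathrm{End}^0_H(P)\to\mathrm{Hom}^0_H(P,\mathbb Z_p)$ is a quasi-isomorphism, because $P$ is bounded below and $H$-projective and $\epsilon_P$ is a quasi-isomorphism. These maps are compatible, so it suffices that $\mathrm{Hom}^0_H(P,\mathbb Z_p)\to\mathrm{Tot}(L^\bullet)$ is a quasi-isomorphism. Here $\mathrm{Tot}(L^\bullet)$ comes from the double complex with terms $\mathrm{Hom}^0(H^{\otimes r},\mathrm{Hom}(P_i,\mathbb Z_p))$, $r,i\ge0$, in homological degree $-i-r$, with finitely many terms in each total degree. So it is enough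 that for each $i$ the augmented row
$$0\to\mathrm{Hom}_H(P_i,\mathbb Z_p)\to N\to\mathrm{Hom}(H,N)\to\mathrm{Hom}(H^{\otimes2},N)\to\cdots,\qquad N=\mathrm{Hom}(P_i,\mathbb Z_p), \tag{7.3}$$
is exact; then pass to weight $0$.

**Step 4: the rows are exact.** Here $P_i\cong H$ up to a weight shift, which does not matter for exactness. So take $N=\mathrm{Hom}(H,\mathbb Z_p)$ with $(h\varphi)(x)=\varphi(\chi(h)x)$. We have $\mathrm{Hom}(H^{\otimes r},N)=\mathrm{Hom}_H(\mathrm{Bar}_r,N)$, where $\mathrm{Bar}_r=H\otimes H^{\otimes r}$ is the bar resolution of $\mathbb Z_p$. We use that $N$ is coinduced: for any $H$-module $V$ the map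
$$\mathrm{Hom}_H(V,N)\to\mathrm{Hom}(V,\mathbb Z_p),\qquad j\mapsto\bigl(v\mapsto j(v)(1)\bigr),$$
is a natural isomorphism, with inverse $\Phi\mapsto j$, $j(v)(x)=\Phi(\chi(x)v)$. Indeed, this $j$ is $H$-linear, since $(h\,j(v))(x)=\Phi(\chi(\chi(h)x)v)=\Phi(\chi(x)hv)=j(hv)(x)$ by $\chi^2=1$. Evaluating at $x=1$ returns $\Phi$. Conversely, for $H$-linear $j$ we have $j(\chi(x)v)(1)=j(v)(\chi^2(x))=j(v)(x)$.

So the unaugmented row is $\mathrm{Hom}(\mathrm{Bar}_\bullet,\mathbb Z_p)$. The augmented bar complex is contractible over $\mathbb Z_p$, hence this has cohomology only in degree $0$. The degree-$0$ cohomology of the row is the kernel of $d^0-d^1$ on $N$, namely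
$$\{\varphi\in N:\ \varphi(\chi(h)x)=\varepsilon(h)\varphi(x)\}=\mathrm{Hom}_H(P_i,\mathbb Z_p),$$
as $\chi$ is bijective and $\varepsilon\chi=\varepsilon$. So (7.3) is exact. $\square$

**Proposition 7.3.** Give $M=M^{(q)}$ the $\Gamma$-grading with $X,\theta$ of weight $1$ and $u,\partial$ of weight $-1$, and let $M_0$ be the weight-$0$ part. Then $E\simeq M_0$ in $\mathrm{Alg}_{\mathbb Z}$, and $\pi_*E=\mathbb Z_p[y]/(py)$, where $y$ corresponds to $[u^n]$ and $|y|=-2n$.

*Proof.* **Step 1: $M$ acts on $P$.** The relations of $M$ are homogeneous and $g$, $D$ have weight $0$, so $M$ is a $\Gamma$-graded DGA. Let it act on $P$ by $H$-linear maps: $\mathbb Z_p[X]$ acts through $H$; $\theta\colon\sigma_i\mapsto\theta\sigma_i$, $\theta\sigma_i\mapsto0$; $\partial\colon\theta\sigma_i\mapsto\sigma_i$, $\sigma_i\mapsto0$; $u\colon\sigma_i\mapsto\sigma_{i-1}$, $\theta\sigma_i\mapsto\theta\sigma_{i-1}$ (zero if $i=0$). The relations hold: for instance $\theta\partial+\partial\theta$ fixes $\sigma_i$ through its second term and $\theta\sigma_i$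 through its first. Degrees and weights match. The element $D$ acts by $D\sigma_i=gu\theta\sigma_i=g\,\theta\sigma_{i-1}$ and $D(\theta\sigma_i)=X\sigma_i$, so it acts as $d_P$. Hence $M\to\mathrm{End}_H(P)$ is a map of $\Gamma$-graded DGAs.

**Step 2: this map is a quasi-isomorphism.** Consider the chain map
$$\rho\colon M\to\mathrm{End}_H(P)\to\mathrm{Hom}_H(P,\mathbb Z_p),\qquad T\mapsto\epsilon_P\circ T .$$
Since $\epsilon_P\circ X=0$ and $\epsilon_P\circ\theta=0$, $\rho$ vanishes on the complex $K$ of Lemma 4.1. Moreover $\rho(u^i)$ and $\rho(u^i\partial)$ are the dual basis elements $\sigma_i^*$ and $(\theta\sigma_i)^*$. So $\rho$ induces an isomorphism $M/K\cong\mathrm{Hom}_H(P,\mathbb Z_p)$, and $\rho$ is a quasi-isomorphism since $K$ is acyclic. As $\mathrm{End}_H(P)\to\mathrm{Hom}_H(P,\mathbb Z_p)$ is a quasi-isomorphism, so is $M\to\mathrm{End}_H(P)$.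

**Step 3: take weight $0$.** We get $M_0\simeq\mathrm{End}^0_H(P)\simeq E$ by Proposition 7.2. Since $u^i$ has weight $-i$, $H_*(M_0)$ is the part of $\mathbb Z_p[u]/(pu)$ spanned by the $u^i$ with $(q-1)\mid i$, which is $\mathbb Z_p[y]/(py)$ with $y=[u^n]$. $\square$

## 8. The connective cover of $E[y^{-1}]$ is $S_{2n}$

*Proof of Theorem A.* Put $B=\tau_{\ge0}(E[y^{-1}])\in\mathrm{CAlg}_{\mathbb Z}$, where $E[y^{-1}]$ is the $\mathbb E_\infty$-algebra of Lemma 2.2(2).

**Step 1: identify $E[y^{-1}]$ as an $\mathbb E_1$-algebra.** The cycle $u^n\in M_0$ is central of weight $0$, so $M_0[u^{-n}]$ is the weight-$0$ part of $M[u^{-1}]$. It is a DGA under $M_0$ with homology $\mathbb F_p[y^{\pm1}]=\pi_*(E)[y^{-1}]$. By Proposition 7.3 and the uniqueness in Lemma 2.2(1), the underlying $\mathbb E_1$-$\mathbb Z$-algebra of $E[y^{-1}]$ is $M_0[u^{-n}]$.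

**Step 2: map $A_n$ into it.** We check that the elements (4.2) with $m=q$ have weight $0$. The two summands of $e_1=X^{q-2}\theta-u^{-1}\partial$ have weights $q-1\equiv0$ and $1-1=0$. For $i\ge2$, $e_i=u^{1-i}X^{q-1-i}\theta$ has weight $(i-1)+(q-1-i)+1=q-1\equiv0$. By Lemma 4.2 they define a DGA map
$$\Psi\colon A_n\to M_0[u^{-n}],\qquad \Psi(z_n)=-u^{-n},\qquad[\Psi(z_n)]=-y^{-1}.$$

**Step 3: compare homology.** By Proposition 5.1, $H_*(A_n)$ is polynomial over $\mathbb F_p$ on $[z_n]$. So $\Psi$ maps it isomorphically onto $\mathbb F_p[y^{-1}]=H_{\ge0}(M_0[u^{-n}])$. As $A_n$ is connective, $\Psi$ factors through the connective cover, and we obtain equivalences in $\mathrm{Alg}_{\mathbb Z}$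
$$S_{2n}\simeq A_n\xrightarrow{\ \sim\ }\tau_{\ge0}\bigl(M_0[u^{-n}]\bigr)\simeq B .$$
Since $B$ is an $\mathbb E_\infty$-$\mathbb Z$-algebra, $S_{2n}=S_{2p^l-2}$ admits the structure of an $\mathbb E_\infty$-DGA. $\square$

**Remark 8.1.** The generator in degree $2(q-1)$ is not an accident of the grading. Let $q>2$ and drop the weights. Then $\tau_{\ge0}(M[u^{-1}])$ has homology $\mathbb F_p[u^{-1}]$, isomorphic to that of $A_1$, but it is not equivalent to $A_1$. Since $A_1$ is cofibrant and connective, an equivalence would come from a DGA map $A_1\to M[u^{-1}]$, given by some $e'$ with $de'=-p$, such that $[e'^2]\ne0$. Now $e'-e_1$ is a cycle of degree $1$, hence a boundary $dc$, as $H_1(M[u^{-1}])=0$. We have $d(ce_1-e_1c)=(dc)e_1+e_1\,dc$ and $(dc)^2=d(c\,dc)$, so $[e'^2]=[e_1^2]$. But $e_1^2=-de_2$ for $q>2$, so $[e'^2]=0$.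

## 9. The localized DGAs, and an $n$-th root of the generator

*Proof of Theorem B.* (1)⇒(2) is Theorem A. (2)⇒(3) and (4)⇒(5) are trivial, since an $\mathbb E_\infty$-algebra has an underlying $\mathbb E_2$-algebra. (3)⇒(1) is (c).

(2)⇒(4): invert $x_{2n}$ in the $\mathbb E_\infty$-algebra, by Lemma 2.2(2). Its underlying $\mathbb E_1$-algebra is $S_{2n}[x_{2n}^{-1}]$ by the uniqueness in Lemma 2.2(1).

(5)⇒(3): connective covers preserve $\mathbb E_2$-$\mathbb Z$-algebra structures, so $\tau_{\ge0}(S_{2n}[x_{2n}^{-1}])$ admits an $\mathbb E_2$-DGA structure. The map $S_{2n}\to\tau_{\ge0}(S_{2n}[x_{2n}^{-1}])$ is an equivalence of $\mathbb E_1$-$\mathbb Z$-algebras, because on homotopy it is $\mathbb F_p[x]=\mathbb F_p[x^{\pm1}]_{\ge0}$. $\square$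

*Proof of Theorem C.* **Step 1: the construction without weights.** Repeat §7 with all weights, replacing $\mathrm{Hom}^0$ by $\mathrm{Hom}$ throughout. In particular $\widetilde C^r=\mathrm{Hom}(H^{\otimes r},\mathbb Z_p)$ is a cosimplicial commutative ring, and $\widetilde E=\lim_\Delta\widetilde C^\bullet$ is an $\mathbb E_\infty$-$\mathbb Z$-algebra. In the proof of Proposition 7.2, $Q^r$ becomes $\mathrm{Hom}(H^{\otimes r},\mathcal E)$. Steps 1–4 go through word for word, without the passage to weight parts, and give $\widetilde E\simeq\mathrm{End}_H(P)$. Step 2 of Proposition 7.3 gives $M\simeq\mathrm{End}_H(P)$. So $\widetilde E$ has underlying $\mathbb E_1$-algebra $M$, and $\pi_*\widetilde E=\mathbb Z_p[u]/(pu)$ by Lemma 4.1.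

**Step 2: the comparison map.** The ring inclusions $C^\bullet\subset\widetilde C^\bullet$ form a cosimplicial map and give an $\mathbb E_\infty$-map $E\to\widetilde E$. They are compatible with the inclusions of the weight-$0$ parts of $Q^\bullet$, $\mathrm{End}_H(P)$ and $M$. So on homotopy the map is that of $M_0\subset M$, namely $y\mapsto u^n$.

**Step 3: localize and truncate.** Put $\widetilde B=\tau_{\ge0}(\widetilde E[u^{-1}])$ and $s=u^{-1}$. Then $\pi_*(\widetilde E[u^{-1}])=\mathbb F_p[u^{\pm1}]$, so $\pi_*\widetilde B=\mathbb F_p[s]$ with $|s|=2$. In $\widetilde E[u^{-1}]$ the element $u^n$ is a unit, so by Lemma 2.2(2) the composite $E\to\widetilde E\to\widetilde E[u^{-1}]$ extends to an $\mathbb E_\infty$-map $E[y^{-1}]\to\widetilde E[u^{-1}]$. On connective covers it is an $\mathbb E_\infty$-map $B\to\widetilde B$ that sends $x=y^{-1}$ to $u^{-n}=s^n$. $\square$
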